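# Ranks of intersections of locally quasiconvex subgroups, with torsion allowed

## 1. Hyperbolic groups, quasiconvexity, rank

Throughout, $G$ is a hyperbolic group, $X$ is its Cayley graph for a fixed finite generating set, and $G\subset X$ is the vertex set. Write $|g|=d(1,g)$ and $B(\rho)=\{g\in G:|g|\le\rho\}$. The group $G$ acts on $X$ by left multiplication, and it acts **freely on the vertex set**; this is used all the time.

**Definition 1.1 (rank).** For a group $H$, $\operatorname{rank}(H)$ is the minimal number of elements needed to generate $H$.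

*Example.* A free group on $n$ letters has rank $n$. An index-$d$ subgroup of a free group of rank $2$ is free of rank $d+1$. A finite group of order $k$ has rank at most $k$.

**Definition 1.2 (Gromov product, hyperbolicity constant).** For $x,y,z\in X$ put $(x|z)_y=\frac12\big(d(x,y)+d(y,z)-d(x,z)\big)$. On the sides of a geodesic triangle $xyz$ there are *internal points* $c_{xy},c_{yz},c_{xz}$, with $d(y,c_{xy})=d(y,c_{yz})=(x|z)_y$ and similarly at $x$ and $z$. We fix an integer $\delta\ge1$ such that

* $(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta$ for all $x,y,z,w\in X$;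
* geodesic triangles are $\delta$-thin: the three internal points are pairwise at distance at most $\delta$, and points of $[y,x]$ and $[y,z]$ at the same distance $\le(x|z)_y$ from $y$ are at distance at most $\delta$.

*Example.* If $G$ is free on a basis, $X$ is a tree, $(x|z)_y=d(y,[x,z])$, the three internal points coincide with the median, and $\delta=1$ is allowed.

Consequences used below: triangles are $\delta$-slim, quadrilaterals are $2\delta$-slim (each side lies in the $2\delta$-neighborhood of the other three), and
$$(x|z)_y\le d(y,[x,z])\le (x|z)_y+\delta,\qquad (y|z)_x+(x|z)_y=d(x,y). \tag{1}$$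
The left inequality is the triangle inequality through a point of $[x,z]$; the right one follows from $d(c_{xy},c_{xz})\le\delta$. Applying the first bullet twice,
$$(x|w)_p\ge\min\{(x|y)_p,(y|z)_p,(z|w)_p\}-2\delta. \tag{2}$$

**Definition 1.3 (quasiconvexity).** A set $Y\subset G$ is $Q$-quasiconvex if every geodesic with endpoints in $Y$ lies in the $Q$-neighborhood $N_Q(Y)$. A subgroup $H\le G$ is quasiconvex if it is $Q$-quasiconvex for some $Q$.

*Example.* In the free group $F(a,b)$, $\langle a\rangle$ is $0$-quasiconvex and $\langle a^2\rangle$ is $1$-quasiconvex. The commutator subgroup is not quasiconvex: the geodesic from $1$ to $a^nb^na^{-n}b^{-n}$ passes through $a^nb^n$, whose image in $\mathbb Z^2$ is $(n,n)$. Since the map to $\mathbb Z^2$ is $1$-Lipschitz for the $\ell^1$ metric, $a^nb^n$ is at distance at least $2n$ from the commutator subgroup.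

Whether a subgroup of a hyperbolic group is quasiconvex does not depend on the finite generating set.

**Definition 1.4 (local quasiconvexity).** A subgroup $H\le G$ is *locally quasiconvex* if every finitely generated subgroup of $H$ is quasiconvex in $G$. It is *$n$-locally quasiconvex* if every subgroup of $H$ generated by at most $n$ elements is quasiconvex in $G$.

*Example.* If $G$ is a finitely generated free group, every subgroup is locally quasiconvex, because finitely generated subgroups of free groups are undistorted, hence quasiconvex. With torsion: let $G=\mathbb Z/2*\mathbb Z/3$, which has a free subgroup $F_0$ of finite index. A finitely generated $H\le G$ meets $F_0$ in a finitely generated subgroup of finite index in $H$. That subgroup is undistorted in $F_0$, hence in $G$, so $H$ is undistorted, hence quasiconvex. A group that is quasiconvex but not locally quasiconvex appears in Section 13.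

**Definition 1.5 (elementary).** A group is *elementary* if it is finite or virtually cyclic.

*Example.* In $\langle s\rangle*\langle u\rangle=\mathbb Z/2*\mathbb Z/3$, the subgroup $\langle s,usu^{-1}\rangle\cong\mathbb Z/2*\mathbb Z/2$ is infinite dihedral, hence elementary.

We use the following textbook facts.

* **(T1)** The orders of finite subgroups of $G$ are bounded. Let $M$ be a bound and $m=\operatorname{lcm}(1,\dots,M)$.
* **(T2)** An infinite virtually cyclic group has a finite normal subgroup with quotient $\mathbb Z$ or $D_\infty$. So every elementary subgroup of $G$ has rank at most $M+2$.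
* **(T3)** A non-elementary subgroup of $G$ has at least three limit points in the boundary of $G$.
* **(T4)** A set at finite Hausdorff distance from a quasiconvex set is quasiconvex (quadrilaterals are $2\delta$-slim). If $Y$ is $Q$-quasiconvex, so is $gY$. Since $gUg^{-1}$ is at Hausdorff distance at most $|g|$ from $gU$, conjugates of quasiconvex subgroups are quasiconvex.
* **(T5)** If a group $J$ acts without inversions on a tree $T$, the fundamental group of the graph $J\backslash T$ is the quotient of $J$ by the normal subgroup generated by the vertex stabilizers (Serre, *Trees*, I.5.4).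

## 2. Uniform rank bounds for intersections

Take two locally quasiconvex subgroups of a fixed hyperbolic group, of given ranks. Can the rank of their intersection be bounded by the two ranks alone? For torsion-free subgroups the answer is the following theorem from Nir Lazarovich, Zachary Munro, "On intersections of locally quasiconvex subgroups", arXiv:2608.15747 (2026), which also asks what happens with torsion.

**Theorem A.** Let $G$ be a hyperbolic group. There exists $r=r(r_1,r_2,G)$ such that if $H_1,H_2<G$ are locally quasiconvex, torsion-free subgroups of ranks $r_1,r_2$, then $\operatorname{rank}(H_1\cap H_2)\le r$.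

Does Theorem A remain true when the subgroups have torsion? It does, and the proof below does not use Theorem A.

**Theorem 1.** For every hyperbolic $G$ and all $r_1,r_2$ there is $r=r(r_1,r_2,G)$ such that if $H_1,H_2\le G$ are locally quasiconvex of ranks $r_1,r_2$ (torsion allowed), then $\operatorname{rank}(H_1\cap H_2)\le r$.

**Theorem 2.** There are a constant $C_G$ and functions $n(\cdot)=n(\cdot,G)$, $k(\cdot)=k(\cdot,G)$ such that, if $H_i\le G$ is generated by $r_i$ elements and is $n(r_i)$-locally quasiconvex ($i=1,2$), then
$$\sum_{H_1gH_2}\operatorname{rank}\big(H_1\cap gH_2g^{-1}\big)\le C_G\,k(r_1)\,k(r_2),$$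
the sum being over the double cosets $H_1gH_2\subseteq G$ with $H_1\cap gH_2g^{-1}$ non-elementary. In particular there are boundedly many such double cosets. For the remaining ones $\operatorname{rank}(H_1\cap gH_2g^{-1})\le M+2$. Similarly, if $H_1,\dots,H_l$ are of this kind and $\bigcap H_i$ is non-elementary, then $\operatorname{rank}(\bigcap H_i)\le C_G\prod_i k(r_i)$.

**Proposition 3.** There are a torsion-free hyperbolic group $G$, a fixed locally quasiconvex subgroup $H_2$ of rank $2$, and quasiconvex subgroups $H^{(n)}$ of bounded rank with $\operatorname{rank}(H^{(n)}\cap H_2)\to\infty$. So local quasiconvexity is needed for both subgroups.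

Proposition 3 is a supplement; it is proved in Section 13 and not used elsewhere.

## 3. Counting branch vertices in a free group

Let $G$ be free on $d\ge2$ letters, so $X$ is a tree of valence $2d$. For a non-cyclic subgroup $K$ let $X_K\subset X$ be the union of the axes of the nontrivial elements of $K$; this is the minimal $K$-invariant subtree. All its vertices have valence at least $2$. Call a vertex of valence at least $3$ in $X_K$ a *branch vertex*.

If $K$ has finite rank $s$, then $K\backslash X_K$ is a finite graph with fundamental group $K$, and its Euler characteristic gives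
$$\sum_{v\in K\backslash X_K}(\operatorname{val}(v)-2)=2(s-1).$$
So there are at most $2(s-1)$ orbits of branch vertices, and $s-1\le(d-1)\cdot\#\{\text{orbits of branch vertices}\}$.

Now let $H_1,H_2$ have ranks $r_1,r_2\ge2$ and suppose $K=H_1\cap H_2$ is not cyclic. A branch vertex of $X_K$ is a branch vertex of $X_{H_1}$ and of $X_{H_2}$. The map sending the $K$-orbit of a branch vertex $p$ to the pair (its $H_1$-orbit, its $H_2$-orbit) is injective: if $p'=h_1p=h_2p$ with $h_i\in H_i$, then $h_1=h_2$ by freeness of the action, so $h_1\in K$. Hence $X_K$ has at most $4(r_1-1)(r_2-1)$ orbits of branch vertices. The graph $K\backslash X_K$ is then finite, because every edge lies on the image of an axis, which is a closed path without backtracking, so there are no infinite unbranched rays. Therefore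
$$\operatorname{rank}(K)-1\le4(d-1)(r_1-1)(r_2-1).$$

Two points carry the argument: *branch vertices of an intersection inject into pairs of orbits*, and *the number of orbits of branch vertices controls the rank, and conversely*. The first needs only a free action on vertices, and torsion elements of $G$ also act freely on the vertices of a Cayley graph. So the plan is to define branch points in any hyperbolic group and to prove both halves of the second point. The hard half is bounding branch orbits in terms of rank.

## 4. Torsion-free subgroups of finite index, and where they stop helping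

Suppose $G$ has a torsion-free subgroup $G_0$ of finite index $d$. Then Theorem 1 follows from Theorem A. Indeed $H_i\cap G_0$ has index $d'\le d$ in $H_i$, so its rank is at most $dr_i$: for $r_i\ge1$ it is at most $d'(r_i-1)+1\le dr_i$, and for $r_i=0$ it is $0$. These subgroups are torsion-free and locally quasiconvex, so Theorem A bounds the rank of $H_1\cap H_2\cap G_0$ by some $r_0$. This has index at most $d$ in $H_1\cap H_2$, which is generated by it and coset representatives, so $\operatorname{rank}(H_1\cap H_2)\le r_0+d$.

The argument stops at its first word: the hypotheses on $G$ do not supply $G_0$. Replacing $G_0$ by torsion-free finite-index subgroups of $H_1$ and $H_2$ separately does not repair it, because $d$ enters the final bound, and nothing in the hypotheses bounds such an index in terms of $r_1,r_2,G$. So we work with torsion directly, as in Section 3.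

## 5. Nearest points and broken geodesics

**Step 1. Local-to-global inequalities.** This step collects the three inequalities on which all geometric estimates rest. The first says that a broken geodesic with small backtracking and long inner segments has small backtracking globally.

**Fact 5.1.** Let $x_0,\dots,x_n\in X$, $(x_{i-1}|x_{i+1})_{x_i}\le a$ for $0<i<n$, and $d(x_i,x_{i+1})>2a+3\delta$ for $1\le i\le n-2$. Then $(x_0|x_n)_{x_i}\le a+2\delta$ for $0<i<n$.

*Proof.* First we show $(x_0|x_{k+1})_{x_k}\le a+\delta$ for $1\le k\le n-1$. For $k=1$ this is part of the hypothesis. If it holds for $k-1$, then by (1)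
$$(x_0|x_{k-1})_{x_k}=d(x_{k-1},x_k)-(x_0|x_k)_{x_{k-1}}>(2a+3\delta)-(a+\delta)=a+2\delta.$$
Since $\min\{(x_0|x_{k+1})_{x_k},(x_0|x_{k-1})_{x_k}\}\le(x_{k-1}|x_{k+1})_{x_k}+\delta\le a+\delta$, the first entry must be the small one, and the claim holds for $k$.

The hypotheses are symmetric under reversing the sequence, so also $(x_k|x_n)_{x_{k+1}}\le a+\delta$ for $0\le k\le n-2$. Hence for $1\le k\le n-2$, $(x_{k+1}|x_n)_{x_k}=d(x_k,x_{k+1})-(x_k|x_n)_{x_{k+1}}>a+2\delta$. On the other hand $\min\{(x_0|x_n)_{x_k},(x_n|x_{k+1})_{x_k}\}\le(x_0|x_{k+1})_{x_k}+\delta\le a+2\delta$. So $(x_0|x_n)_{x_k}\le a+2\delta$. For $k=n-1$ the first claim suffices. $\square$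

**Fact 5.2.** If $Y\subset G$ is $Q$-quasiconvex, $y$ is a point of $Y$ nearest to $x\in X$, and $y'\in Y$, then $(x|y')_y\le Q+\delta$.

*Proof.* Let $c\in[y,y']$ and $c'\in[y,x]$ be at distance $(x|y')_y$ from $y$. Then $d(c,c')\le\delta$ and $d(c,Y)\le Q$. Since $c'\in[y,x]$, $y$ is also a point of $Y$ nearest to $c'$. So $(x|y')_y=d(c',y)=d(c',Y)\le Q+\delta$. $\square$

For given $Q$ put $\alpha=Q+\delta$ and $C_1=2\alpha+3\delta$.

**Fact 5.3.** Let $Y$ be $Q$-quasiconvex and let $y,y'$ be nearest points of $Y$ to $x,x'$. If $d(y,y')>C_1$, then $(x|x')_y\le\alpha+2\delta$ and $(x|x')_{y'}\le\alpha+2\delta$.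

*Proof.* By Fact 5.2, $(x|y')_y\le\alpha$ and $(y|x')_{y'}\le\alpha$. Apply Fact 5.1 to $x,y,y',x'$ with $a=\alpha$. $\square$

## 6. Coarse branch points

**Step 2. From branch orbits to rank.** This step defines branch points in a hyperbolic group, shows that their orbits bound the rank, and reduces Theorems 1 and 2 to one finiteness statement.

Let $R=3\delta+1$.

**Definition 6.1 (branch points).** For $K\le G$ let $\mathrm{Br}(K)$ be the set of $g\in G$ for which there is a finite $A\subset G$ such that for every $n$ there are $x_1,x_2,x_3\in KA$ with $d(g,x_i)\ge n$ for all $i$ and $(x_i|x_j)_g\le R$ for $i\ne j$.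

*Example.* Let $G=F(a,b)$, $\delta=1$, $R=4$. For non-cyclic $K$, *$\mathrm{Br}(K)$ is the set of $g\in G$ at distance at most $4$ from a branch vertex of $X_K$.*

Suppose $d(g,p)\le4$ with $p$ a branch vertex. Each of three edges of $X_K$ at $p$ lies on the axis of some $\kappa\in K$, and $\kappa^{n}p$ or $\kappa^{-n}p$ runs to infinity in its direction. With $A=\{p\}$ we find $x_i\in KA$ with $(x_i|x_j)_p=0$, so $(x_i|x_j)_g\le4$.

Conversely, let $g\in\mathrm{Br}(K)$, $x_i=\kappa_i\alpha_i$ with $\kappa_i\in K$, $\alpha_i\in A$, and let $p$ be the median of $x_1,x_2,x_3$. The projection of $g$ to the tripod lies on one leg, say that of $x_1$, and then $d(g,p)=d(g,[x_2,x_3])=(x_2|x_3)_g\le4$. Fix a vertex $y\in X_K$; the distances $d(x_i,\kappa_iy)$ are bounded independently of $n$. For large $n$ they are smaller than $d(p,x_i)$, so $x_i$ and $\kappa_iy$ lie in the same component of $X\setminus\{p\}$. Hence the paths $[\kappa_iy,\kappa_jy]\subset X_K$ show three directions of $X_K$ at $p$.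

For $K=\langle a\rangle$ we have $\mathrm{Br}(K)=\emptyset$: of three points of $KA$ far from $g$, two run toward the same end of the axis, and their product at $g$ is large.

Three properties are immediate:

* $\mathrm{Br}(K)$ is left $K$-invariant;
* $K\le H$ implies $\mathrm{Br}(K)\subseteq\mathrm{Br}(H)$;
* $\mathrm{Br}(gKg^{-1})=g\,\mathrm{Br}(K)$, because $gKA=(gKg^{-1})\,gA$.

**Lemma 6.2.** If $K$ is non-elementary then $\mathrm{Br}(K)\ne\emptyset$.

*Proof.* By (T3) there are sequences $x_1^n,x_2^n,x_3^n\in K$ converging to three distinct boundary points. After dropping finitely many terms, $(x_i^n|x_j^n)_1\le P$ for $i\ne j$ and all $n$. Fix $n$ and omit it. Let $c_{12},c_{13},c_{23}$ be the internal points of the triangle $x_1x_2x_3$ and $g_n\in G$ with $d(g_n,c_{12})\le1$. Then $(x_i|x_j)_{g_n}\le d(g_n,[x_i,x_j])\le\delta+1\le R$.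

We show that $g_n$ stays bounded. By (1) there is $u\in[x_1,x_2]$ with $d(u,1)\le P+\delta$; say $u\in[x_1,c_{12}]$ (otherwise exchange $1$ and $2$). Let $u'\in[x_1,x_3]$ with $d(x_1,u')=d(x_1,u)$, so $d(u,u')\le\delta$ by thinness. Then
$$d(u,x_2)=d(u,c_{12})+d(c_{12},x_2),\qquad d(u,x_3)\ge d(u',x_3)-\delta=d(u,c_{12})+d(c_{13},x_3)-\delta,$$
and $d(x_2,x_3)=d(x_2,c_{12})+d(c_{13},x_3)$. Therefore
$$d(u,c_{12})-\tfrac\delta2\le(x_2|x_3)_u\le(x_2|x_3)_1+d(1,u)\le2P+\delta.$$
So $|g_n|$ is bounded independently of $n$, and some $g$ equals $g_n$ for infinitely many $n$. Since $d(g,x_i^n)\to\infty$, $g\in\mathrm{Br}(K)$ with $A=\{1\}$. $\square$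

The next proposition is the easy half of the dictionary between rank and branch orbits. One joins branch points by edges and needs connectedness. Joining only *nearby* branch points is not enough, since unbranched stretches can be long, so we also join a branch point to the nearest one in each direction.

**Proposition 6.3.** Let $\rho=7\delta+4$. If $\mathrm{Br}(K)\ne\emptyset$ consists of at most $k$ $K$-orbits, then $\operatorname{rank}K\le2k|B(\rho)|$.

*Proof.* Put $\mathcal B=\mathrm{Br}(K)$ and $R_1=7\delta+2$.

**The graph.** For $b\in\mathcal B$ and $x\in G$ with $d(b,x)=\rho$, let $Z(b,x)$ be the set of $c\in\mathcal B$ such that some geodesic from $b$ to $c$ passes through $x$. If $Z(b,x)\ne\emptyset$ choose $\nu(b,x)\in Z(b,x)$ nearest to $b$. Since $K$ acts freely on the pairs $(b,x)$ and $Z(hb,hx)=hZ(b,x)$ for $h\in K$, the choice can be made $K$-equivariantly. Let $\mathcal G$ be the graph with vertex set $\mathcal B$ and edges $\{b,b'\}$ whenever $0<d(b,b')\le\rho$, and $\{b,\nu(b,x)\}$. Each kind contributes at most $k|B(\rho)|$ $K$-orbits of edges, so there are at most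 $2k|B(\rho)|$ in all.

**Connectedness.** If $\mathcal G$ is not connected, choose $b,b'$ in different components with $d(b,b')$ minimal; then $d(b,b')>\rho$. Let $x$ be the point of a geodesic $[b,b']$ with $d(b,x)=\rho$. Then $b'\in Z(b,x)$. Let $c=\nu(b,x)$, so $d(b,c)\le d(b,b')$ and $c$ is in the component of $b$. If we show $d(c,b')<d(b,b')$, minimality is contradicted.

Let $s=(c|b')_b$. From $d(c,b')\le d(c,x)+d(x,b')=d(b,c)+d(b,b')-2\rho$ we get $s\ge\rho$. Let $p\in[b,b']$ be the vertex with $d(b,p)=\lfloor s\rfloor\ge\rho$. Recall $d(c,b')=d(b,c)+d(b,b')-2s$.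

* If $d(p,c)\le R_1$, then $d(c,b')\le R_1+d(b,b')-\lfloor s\rfloor<d(b,b')$, since $\lfloor s\rfloor\ge\rho>R_1$.
* If $d(p,b')\le R_1$, then $d(b,c)\le d(b,b')\le s+R_1$, so $d(c,b')\le(s+R_1)+d(b,b')-2s=d(b,b')+R_1-s<d(b,b')$.
* Otherwise $p$ has distance $>R_1$ from $b$, $c$ and $b'$, and we claim $p\in\mathcal B$. Given the claim, $p\in Z(b,x)$, because the subsegment $[b,p]$ contains $x$. By the choice of $c$, $d(b,c)\le d(b,p)\le s$, so $d(c,b')\le d(b,b')-s<d(b,b')$.

**The claim $p\in\mathcal B$.** Since $b\in\mathcal B$, there is a finite $A$ and there are triples $u_1,u_2,u_3\in KA$ arbitrarily far away with pairwise products at most $R$ at $b$. At most one of them has $(u_i|p)_b>R+\delta$, since two such would have product greater than $R$ at $b$. So there is $u\in KA$, arbitrarily far, with $(u|p)_b\le R+\delta$. In the same way there are $w\in KA'$ and $w'\in KA''$, arbitrarily far, with $A',A''$ fixed finite sets, $(w|p)_c\le R+\delta$ and $(w'|p)_{b'}\le R+\delta$. Then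
$$(u|b)_p=d(p,b)-(u|p)_b>R_1-R-\delta=3\delta+1,$$
and likewise $(w|c)_p>3\delta+1$ and $(w'|b')_p>3\delta+1$.

Now $(b|b')_p=0$. Since $p$ is within distance $1$ of the internal point of $[b,b']$ in the triangle $bcb'$, $(b|c)_p\le d(p,[b,c])\le\delta+1$ and $(c|b')_p\le d(p,[c,b'])\le\delta+1$. From (2), $(b|c)_p\ge\min\{(b|u)_p,(u|w)_p,(w|c)_p\}-2\delta$, so this minimum is at most $3\delta+1$. The outer two terms exceed $3\delta+1$; hence $(u|w)_p\le3\delta+1=R$. The same argument bounds $(u|w')_p$ and $(w|w')_p$. So $p\in\mathrm{Br}(K)$ with the finite set $A\cup A'\cup A''$.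

**Generators.** Let $\Delta$ be a transversal of the $K$-orbits in $\mathcal B$. In each edge orbit choose a representative $\{d,gd'\}$ with $d,d'\in\Delta$, $g\in K$, and let $K'\le K$ be generated by these elements $g$. Let $d_0\in\Delta$ and let $y$ be adjacent to $d_0$. Then $\{d_0,y\}=\{hd,hgd'\}$ for a representative and some $h\in K$. If $hd=d_0$, then $d=d_0$, $h=1$ by freeness, and $y=gd'$. If $hgd'=d_0$, then $d'=d_0$, $h=g^{-1}$, and $y=g^{-1}d$. So all neighbors of points of $\Delta$ lie in $K'\Delta$, and $K'\Delta$ is closed under adjacency. By connectedness $K'\Delta=\mathcal B$. For $h\in K$ and $d_0\in\Delta$ we get $hd_0=k'd$ with $k'\in K'$, $d\in\Delta$, so $d=d_0$ and $h=k'$. Thus $K'=K$. $\square$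

The other half is the main technical statement.

**Proposition 6.4.** For every $r$ there are $n(r),k(r)$ depending only on $r,G$ such that if $H\le G$ is non-elementary, generated by $r$ elements and $n(r)$-locally quasiconvex, then $\mathrm{Br}(H)$ consists of at most $k(r)$ $H$-orbits.

**Proof of Theorems 1 and 2 from Proposition 6.4.** Let $C_G=2|B(\rho)|$. Put $K_g=H_1\cap gH_2g^{-1}$. Replacing $g$ by $h_1gh_2$ with $h_i\in H_i$ conjugates $K_g$ by $h_1$, so its rank depends only on the double coset. Let $g$ run over double coset representatives with $K_g$ non-elementary; then $H_1,H_2$ are non-elementary.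

For $b\in\mathrm{Br}(K_g)\subseteq\mathrm{Br}(H_1)\cap g\,\mathrm{Br}(H_2)$ consider the class of $(b,g^{-1}b)$ in $(H_1\backslash\mathrm{Br}(H_1))\times(H_2\backslash\mathrm{Br}(H_2))$. Suppose $(b,g^{-1}b)$ and $(b',g'^{-1}b')$ have the same class: $b'=h_1b$ and $g'^{-1}b'=h_2g^{-1}b$ with $h_i\in H_i$. Then $g'^{-1}h_1b=h_2g^{-1}b$, so $g'^{-1}h_1=h_2g^{-1}$, that is, $g'=h_1gh_2^{-1}$. Both are representatives, so $g'=g$, and $h_1=gh_2g^{-1}\in K_g$, hence $b'\in K_gb$. Therefore
$$\sum_g\big|K_g\backslash\mathrm{Br}(K_g)\big|\le k(r_1)k(r_2).$$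
By Lemma 6.2 each term is at least $1$, and by Proposition 6.3 $\operatorname{rank}K_g\le C_G|K_g\backslash\mathrm{Br}(K_g)|$. This gives the sum formula and the bound on the number of double cosets. Elementary intersections have rank at most $M+2$ by (T2).

For $l$ subgroups and $K=\bigcap H_i$ non-elementary, the map $K\backslash\mathrm{Br}(K)\to\prod_iH_i\backslash\mathrm{Br}(H_i)$ is injective: if $b'=h_ib$ with $h_i\in H_i$ for all $i$, then all $h_i$ equal $b'b^{-1}\in K$. Again use Lemma 6.2 and Proposition 6.3.

Theorem 1 is the term $g=1$, with $r=\max\{M+2,\,C_Gk(r_1)k(r_2)\}$. $\square$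

From now on we prove Proposition 6.4. Fix $r$ and a non-elementary $H$ generated by $r$ elements; $n(r)$ is specified in Section 11.

## 7. Trees of orbits

**Step 3. The objects to be minimized.** This step sets up a tree mapped coarsely to $X$, whose vertices carry subsets of $G$. We want boundedly many $H$-orbits of points such that every branch point of $H$ is boundedly close to one of them.

As a guide, start with generators $h_1,\dots,h_r$ and map the Cayley tree of the free group on $r$ letters to $X$. If all edges were very long and no two edges at a vertex ran along each other for long, broken geodesics would be coarsely geodesic by Fact 5.1, and branching of $H$ could only occur near images of vertices. Two things go wrong. Some edges may be short; then we collapse them, and the vertices acquire groups, for which quasiconvexity is needed. Some edges may overlap; then we fold them to shorten the total length. With torsion both vertex and edge groups may be finite and nontrivial, and the bookkeeping must take this into account.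

**Definition 7.1 (thick pairs).** For $U\le G$, a nonempty $U$-invariant $Y\subset G$ and an integer $\tau\ge1$, call $(U,Y)$ *$\tau$-thick* if $Y$ has at most $\tau$ $U$-orbits and the graph on $Y$ joining points at distance at most $\tau$ is connected.

*Example.* In $F(a,b)$ the pair $(\langle a^5\rangle,\langle a^5\rangle)$ is $5$-thick but not $4$-thick.

**Lemma 7.2.** (a) Up to the left action $(U,Y)\mapsto(gUg^{-1},gY)$ there are finitely many $\tau$-thick pairs, and $U$ is generated by at most $|B(3\tau^2)|$ elements. (b) There is an integer $Q_\tau$ depending only on $\tau,G$ such that $Y$ is $Q_\tau$-quasiconvex for every $\tau$-thick $(U,Y)$ with $U$ quasiconvex. (c) If $|U|\le M$, then $\operatorname{diam}Y\le M\tau^2$.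

*Proof.* (a) Translate so that $1\in Y$. Lifting a maximal tree of the quotient by $U$ of the connected graph on $Y$, choose a subtree containing $1$ whose vertices $y_1=1,y_2,\dots,y_q$, $q\le\tau$, represent the $U$-orbits, each once. Then $|y_i|\le\tau^2$. Let $U'$ be generated by the $u\in U$ with $d(uy_i,y_j)\le\tau$ for some $i,j$; such $u$ have $|u|\le2\tau^2+\tau\le3\tau^2$. The set $U'\{y_1,\dots,y_q\}$ is closed under adjacency: if $uy_j$ is adjacent to $u'y_i$ with $u'\in U'$, $u\in U$, then $u'^{-1}u$ is one of the generators, so $u\in U'$. By connectedness it equals $Y$. For $u\in U$, $u\cdot1=u'y_i$ with $u'\in U'$ forces $i=1$ and $u=u'$, so $U'=U$. The pair is determined by a subset of $B(3\tau^2)$ and the finite set $\{y_i\}\subset B(\tau^2)$, since $Y=\bigcup Uy_i$. This proves (a).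

(b) $Y=\bigcup Uy_i$ has finite Hausdorff distance from $U$, so by (T4) it is quasiconvex if $U$ is. Quasiconvexity of $U$ is invariant under conjugation and the constant of $Y$ under left translation, so take the maximum over the finitely many classes in (a).

(c) $|Y|\le\tau M$, and $Y$ is connected at scale $\tau$. $\square$

**Definition 7.3 (structure).** A *structure* for $H,r$ is $\mathcal S=(\Gamma,\Phi,T,Y)$, where

* $\Gamma$ is a group generated by $r$ elements, and $\Phi:\Gamma\to H$ is surjective;
* $T$ is a tree on which $\Gamma$ acts without inversions, with finite quotient graph and finite edge stabilizers, such that $\Phi$ is injective on vertex stabilizers;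
* $Y$ assigns to each vertex $v$ a nonempty $Y_v\subset G$ with $Y_{\gamma v}=\Phi(\gamma)Y_v$ for $\gamma\in\Gamma$.

Write $\gamma y$ for $\Phi(\gamma)y$. Finite subgroups of vertex stabilizers embed in $G$, so they have order at most $M$. The structure is *$\tau$-thick* if all pairs $(\Phi(\Gamma_v),Y_v)$ are. "The edges of $\mathcal S$" are the edges of $\Gamma\backslash T$; loops, half-edges and the number $n_v$ of half-edges at $v$ refer to $\Gamma\backslash T$ (a loop gives two half-edges). For an edge $e=(v,w)$ put $\ell(e)=d(Y_v,Y_w)$, and with sums over $\Gamma\backslash T$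
$$L(\mathcal S)=\sum_e\frac{\ell(e)}{|\Gamma_e|},\qquad\beta(\mathcal S)=\sum_e\frac1{|\Gamma_e|}-\sum_{v:\,|\Gamma_v|<\infty}\frac1{|\Gamma_v|}.$$
Let $\iota(\mathcal S)$ be the number of vertices of $\Gamma\backslash T$ with infinite stabilizer. Note $L\in\frac1m\mathbb Z_{\ge0}$ and $\beta\in\frac1m\mathbb Z$.

*Example (the initial structure).* $\Gamma$ is free on $r$ letters mapping onto $H$, $T$ is its Cayley tree, $Y_\gamma=\{\Phi(\gamma)\}$. It has $r$ edges, all of them loops, $\beta=r-1$, $\iota=0$, and is $\tau$-thick for every $\tau\ge1$.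

*Example (finite vertex groups).* Let $G=H=\langle s\rangle*\langle u\rangle=\mathbb Z/2*\mathbb Z/3$, $\Gamma=G$, $T$ its Bass–Serre tree with base edge $(v,w)$, and $Y_v=\langle s\rangle$, $Y_w=\langle u\rangle$. There is one edge, of length $0$, and $\beta=1-\frac12-\frac13=\frac16$.

*Why the weights $1/|\Gamma_e|$.* Let $G=F(a,b)\times\langle s\rangle$ with $s$ of order $2$ and generating set $a,b,s$. Let $H=\langle s,a^{100},b\rangle$ and $\Gamma=\langle s\rangle*F(c,d)$ with $\Phi(c)=a^{100}$, $\Phi(d)=b$. Let $T$ have one vertex orbit $\Gamma v$ with $\Gamma_v=\langle s\rangle$ and two edge orbits with trivial stabilizers, represented by $e=(v,cv)$ and $(v,dv)$. Put $Y_v=\{1,s\}$. Then $\ell(e)=100$, and the edges $e$ and $se$ at $v$ run parallel at distance $1$ all the way. Fold their first parts: add a vertex $p$ with stabilizer $\langle s\rangle$ and $Y_p=\{a^t,a^ts\}$, an edge $f=(v,p)$ of length $t$ with stabilizer $\langle s\rangle$, and let $e$ now start at $p$, with length $100-t$. The unweighted total length has not changed: $t+(100-t)=100$. So an argument by minimal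 unweighted length stops exactly here, where two edges *in the same orbit under a finite-order element of the vertex group* fold together. The weighted contribution drops from $100$ to $\frac t2+(100-t)=100-\frac t2$. For torsion-free $H$ all finite subgroups of vertex stabilizers are trivial and such a fold cannot occur.

## 8. A weighted Euler characteristic

**Step 4. Bounding $\beta$ and the number of edges.** This step shows that $\beta$ is bounded by $r$ for all structures, and uses this to keep the number of edges bounded at a small cost in $L$.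

For $\beta\le r$ we use von Neumann dimension. Let $\ell^2=\ell^2(\Gamma)$. For a closed subspace $V\subset(\ell^2)^q$ invariant under right translation, with orthogonal projection $\pi_V$, put $\dim V=\sum_i\langle\pi_V\delta_1^{(i)},\delta_1^{(i)}\rangle$, where $\delta_1^{(i)}$ is the unit vector at $1$ in the $i$th summand. Textbook facts: $\dim(\ell^2)^q=q$; dimension is additive over direct sums and monotone; and for a bounded map $\Theta:V\to W$ commuting with the right action, $\dim V=\dim\ker\Theta+\dim\overline{\Theta(V)}$. In particular $\dim V\le\dim W$ if $\Theta$ is injective.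

*Example.* For $C\le\Gamma$ let $(\ell^2)^C$ be the vectors invariant under left translation by $C$. If $C$ is finite, the projection is $\frac1{|C|}\sum_{c\in C}c$, so $\dim(\ell^2)^C=1/|C|$. If $C$ is infinite, $(\ell^2)^C=0$.

**Lemma 8.1.** $\beta(\mathcal S)\le r$ for every structure.

*Proof.* Orient the edges of $T$ equivariantly. Take $f=(f_e)\in\bigoplus_e(\ell^2)^{\Gamma_e}$, with $e$ over representatives of the edge orbits. It extends to an equivariant $f:E(T)\to\ell^2$; put $f(\bar e)=-f(e)$ for the reversed edge. Fix $v_0$, put $g(v)=\sum_{e\in[v_0,v]}f(e)$ (sum along the path directed from $v_0$ to $v$), and $z_f(\gamma)=g(\gamma v_0)$. Going from $v_0$ to $\gamma v_0$ and then to $\gamma v$, with backtracking cancelling, gives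
$$g(\gamma v)=z_f(\gamma)+\gamma g(v).$$
With $v=\gamma'v_0$ this reads $z_f(\gamma\gamma')=z_f(\gamma)+\gamma z_f(\gamma')$, so $z_f$ is a $1$-cocycle. Let $\Theta(f)\in(\ell^2)^r$ be the tuple of values of $z_f$ on $r$ generators of $\Gamma$. Each value is a finite sum of translates of $\pm f_e$, so $\Theta$ is bounded, and it commutes with the right action.

If $\Theta(f)=0$, then $z_f=0$, since a cocycle vanishing on generators vanishes. So $g$ is equivariant, $g(v)\in(\ell^2)^{\Gamma_v}$, and $f(e)=g(w)-g(v)$ for $e$ directed from $v$ to $w$. Hence $f\mapsto(g(v))_v$, with $v$ over vertex representatives, maps $\ker\Theta$ injectively, boundedly and equivariantly into $\bigoplus_v(\ell^2)^{\Gamma_v}$, and $\dim\ker\Theta\le\sum_{|\Gamma_v|<\infty}1/|\Gamma_v|$. Finally $\sum_e1/|\Gamma_e|\le\dim\ker\Theta+r$. $\square$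

Let $E=6Mr+r+1$.

**Lemma 8.2 (normalization).** A $\tau$-thick structure with $q$ edges can be changed, keeping $\Gamma,\Phi,\beta,\iota$, into a $\tau$-thick structure with at most $E$ edges, increasing $L$ by at most $qM\tau^2$. Moreover $\beta\ge-1$ for every structure.

*Proof.* Perform the following moves as long as possible.

* *Prune:* if $n_v=1$ and $\Gamma_v=\Gamma_e$ for the edge $e$ at $v$, then $v$ has valence $1$ in $T$; erase the orbits of $v$ and $e$.
* *Merge:* if $n_v=2$, with distinct edges $e_1,e_2$ of $\Gamma\backslash T$ at $v$ and $\Gamma_v=\Gamma_{e_1}=\Gamma_{e_2}$, then $v$ has valence $2$ in $T$; erase the orbit of $v$ and amalgamate $e_1,e_2$ into one edge. An element preserving the new edge fixes its old midpoint $v$, so it lies in $\Gamma_v$. It does not exchange $e_1,e_2$, which lie in different orbits. So the stabilizer is $\Gamma_v$, and there is no inversion.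

Prune changes $\beta$ by $-1/|\Gamma_e|+1/|\Gamma_v|=0$, and merge by $-2/|\Gamma_v|+1/|\Gamma_v|+1/|\Gamma_v|=0$. The groups $\Gamma_v$ involved are finite, so $\iota$ does not change. The remaining sets $Y_u$ are untouched, so thickness persists. Each move lowers the number of edges, so there are at most $q$ moves. A prune does not increase $L$. In a merge the new length is at most $\ell(e_1)+\operatorname{diam}Y_v+\ell(e_2)$, all weights are $1/|\Gamma_v|\le1$, and $\operatorname{diam}Y_v\le M\tau^2$ by Lemma 7.2(c). So $L$ increases by at most $qM\tau^2$ in total.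

When no move is possible, put
$$\kappa(v)=\sum_h\frac1{2|\Gamma_h|}-\frac1{|\Gamma_v|},$$
the sum over the half-edges $h$ at $v$, with last term $0$ if $\Gamma_v$ is infinite. Then $\sum_v\kappa(v)=\beta$.

Suppose $n_v=2$, $\Gamma_v$ is finite and both half-edge groups equal $\Gamma_v$. As no merge is possible, the two half-edges belong to one loop, $\Gamma\backslash T$ is this loop, and $T$ is a line on which $\Gamma$ acts with finite vertex stabilizers and finite quotient. So $\Gamma$, hence $H$, is virtually cyclic, which is excluded. Therefore, for $n_v\ge1$: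

* $\Gamma_v$ infinite: $\kappa(v)\ge n_v/2M$.
* $\Gamma_v$ finite, $n_v=1$: no prune is possible, so $|\Gamma_e|\le|\Gamma_v|/2$ and $\kappa(v)\ge0$.
* $\Gamma_v$ finite, $n_v=2$: one half-edge group has order at most $|\Gamma_v|/2$, so $\kappa(v)\ge\frac1{|\Gamma_v|}+\frac1{2|\Gamma_v|}-\frac1{|\Gamma_v|}=\frac1{2|\Gamma_v|}\ge\frac{n_v}{4M}$.
* $\Gamma_v$ finite, $n_v\ge3$: $\kappa(v)\ge\big(\frac{n_v}2-1\big)\frac1{|\Gamma_v|}\ge\frac{n_v}{6M}$.

If there is an edge, all $n_v\ge1$, so $\beta\ge0$ and $\sum_{n_v\ge2}n_v\le6M\beta\le6Mr$ by Lemma 8.1. Every edge has an endpoint with $n_v\ge2$, unless $\Gamma\backslash T$ is a single edge. So there are at most $\max(1,6Mr)\le E$ edges. If there is a single vertex and no edge, $\beta\ge-1$. The moves and the estimates for $\kappa$ do not use thickness, so $\beta\ge-1$ for every structure. $\square$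

**Definition 8.3 (complexity).** Let $c(\mathcal S)=(\beta,\iota)$, ordered by $(\beta,\iota)<(\beta',\iota')$ iff $\beta<\beta'$, or $\beta=\beta'$ and $\iota>\iota'$.

A structure with at most $E$ edges has at most $E+1$ vertices, so its complexity lies in the finite set $\big(\frac1m\mathbb Z\cap[-1,r]\big)\times\{0,\dots,E+1\}$. List this set decreasingly as $c_0>c_1>\dots>c_N$. The number $N$ depends only on $r,G$.

## 9. Collapsing and expanding edges

**Step 5. The moves.** This step describes what to do with short edges. A collapse either costs a little length and changes nothing else, or strictly decreases the complexity. Since the complexity takes only $N+1$ values, the second kind can happen boundedly often; this is why a bounded form of local quasiconvexity suffices. At the end of the step we describe the inverse move, used for folding.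

Let $f=(v,w)$ be an edge of $T$.

**Trivial collapse.** Here $f$ is not a loop and $\Gamma_f=\Gamma_w$ (or the same with $v,w$ exchanged). Collapse the orbit of $f$. If $\gamma f$ is an edge at $w$, then $\gamma w=w$, because $v$ and $w$ are in different orbits; so $\gamma\in\Gamma_w=\Gamma_f$, and $f$ is the only edge of $\Gamma f$ at $w$. Thus the components of $\Gamma f$ are stars around translates of $v$, and the new vertex $v'$ has stabilizer $\Gamma_v$. Put $Y_{v'}=Y_v$. Then $\Gamma,\Phi$ and $\tau$-thickness are preserved. So are $\beta$ (change $-1/|\Gamma_f|+1/|\Gamma_w|=0$) and $\iota$ ($\Gamma_w$ is finite), and the number of edges drops by one. If $\mathcal S$ is $\tau$-thick with at most $E$ edges, then $L$ increases by at most $2E(\ell(f)+M\tau^2)$: for each half-edge at $w$, of which there are at most $2E$, the edge is lengthened by at most $\ell(f)+\operatorname{diam}Y_w$, and $\operatorname{diam}Y_w\le M\tau^2$ by Lemma 7.2(c).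

**Nontrivial collapse.** This covers all other cases: $f$ is a loop, or $f$ is not a loop and $\Gamma_f\ne\Gamma_v,\Gamma_w$. Let $T_f$ be $T$ with the orbit of $f$ collapsed, $v'$ the image of $f$, and $P=\Gamma_{v'}$.

*Generators of $P$.* Let $T_0$ be the component of $\Gamma f$ containing $f$. If $\gamma f\subset T_0$, then $\gamma T_0=T_0$; so $P$ is the stabilizer of $T_0$ and consists of all $\gamma$ with $\gamma f\subset T_0$. If $f$ is not a loop, the edges of $\Gamma f$ at $v$ are the $\gamma f$ with $\gamma\in\Gamma_v$, and similarly at $w$; walking through $T_0$ edge by edge we get $P=\langle\Gamma_v,\Gamma_w\rangle$. If $f$ is a loop with $w=\gamma v$, the edges of $\Gamma f$ at $v$ are the $\gamma'f$ with $\gamma'\in\Gamma_v$ or $\gamma'\in\Gamma_v\gamma^{-1}$, and those at $w$ are their $\gamma$-translates; so $P=\langle\Gamma_v,\gamma\rangle$.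

*The quotient.* The map $\Phi$ need not be injective on $P$. Let $\overline P=\Phi(P)$, let $J$ be the normal closure in $\Gamma$ of $\ker(\Phi|_P)$, and put $\Gamma'=\Gamma/J$, $T'=J\backslash T_f$. The group $J$ is generated by conjugates of elements of $P$, which fix vertices of $T_f$; so by (T5) $T'$ has trivial fundamental group, that is, $T'$ is a tree. A $\Gamma$-invariant orientation of $T_f$ descends to $T'$, so $\Gamma'$ acts without inversions, and $\Gamma'\backslash T'=\Gamma\backslash T_f$. Since $J\le\ker\Phi$, $\Phi$ induces a surjection $\Phi':\Gamma'\to H$, and $\Gamma'$ is generated by $r$ elements.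

*Stabilizers.* If $\gamma J$ fixes $Ju$, then $\gamma u=\nu u$ with $\nu\in J$, and $\nu^{-1}\gamma\in\Gamma_u$; so stabilizers in $T'$ are images of stabilizers in $T_f$. As $J\le\ker\Phi$, we have $J\cap P=\ker(\Phi|_P)$, and $J\cap\Gamma_u=1$ for all vertices $u$ outside the orbit of $v'$ and $J\cap\Gamma_e=1$ for all edges $e$. So $\Phi'$ is injective on vertex stabilizers, the stabilizer of the image of $v'$ is isomorphic to $\overline P$, and all other vertex and edge groups are unchanged up to isomorphism.

*The sets.* Put $Y_{v'}=\overline P(Y_v\cup Y_w)$ (for a loop this is $\overline PY_v$), extended equivariantly; the other $Y_u$ are kept. This is well defined on $T'$, since $J$ acts trivially through $\Phi$.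

*Thickness.* If $\mathcal S$ is $\tau$-thick and $\ell(f)<D$ with $D\in\mathbb N$, the new structure is $\max(2\tau,D)$-thick. Indeed $Y_{v'}$ has at most $2\tau$ $\overline P$-orbits. If $f$ is not a loop, $Y_v\cup Y_w$ is connected at scale $\max(\tau,D)$, and for each $u$ in the generating set $\Phi(\Gamma_v)\cup\Phi(\Gamma_w)$ of $\overline P$ its $u$-translate meets it; so the union of all its $\overline P$-translates is connected at that scale. For a loop, $Y_v$ is $\Phi(\Gamma_v)$-invariant and connected at scale $\tau$, and $d(Y_v,\gamma Y_v)<D$; again the union of translates is connected.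

*Example.* Take $G=H=\langle s\rangle*\langle u\rangle=\mathbb Z/2*\mathbb Z/3$ and the initial structure for $r=2$: $\Gamma=F(\tilde s,\tilde u)$, $c=(1,0)$. Collapsing the $\tilde s$-loop, $P=\langle\tilde s\rangle\cong\mathbb Z$, $\overline P=\mathbb Z/2$ and $\Gamma'=\mathbb Z/2*\mathbb Z$ with $\beta=1-\frac12$, so $c=(\frac12,0)$. Collapsing the remaining loop leaves one vertex with group $G$ and no edge, so $c=(0,1)$. Indeed $(1,0)>(\frac12,0)>(0,1)$.

**Lemma 9.1.** A nontrivial collapse strictly decreases $c$.

*Proof.* Let $C=\Gamma_f$. If $\Gamma_v$ or $\Gamma_w$ is infinite, so is $\overline P$, because $\Phi$ is injective on them.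

*$f$ not a loop.* If both vertex groups are infinite, $\beta$ changes by $-1/|C|$. If exactly one is infinite, say $\Gamma_v$, then $\beta$ changes by $-\frac1{|C|}+\frac1{|\Gamma_w|}<0$, as $C\ne\Gamma_w$. If both are finite, then $C\ne\Gamma_v,\Gamma_w$ gives $|\Gamma_v|,|\Gamma_w|\ge2|C|$ and $-\frac1{|C|}+\frac1{|\Gamma_v|}+\frac1{|\Gamma_w|}\le0$. If $\overline P$ is finite, $\beta$ changes by this minus $1/|\overline P|$ and decreases. If $\overline P$ is infinite, $\beta$ does not increase and $\iota$ increases by $1$.

*$f$ a loop.* If $\Gamma_v$ is infinite, $\beta$ changes by $-1/|C|$. If $\Gamma_v$ is finite, $-\frac1{|C|}+\frac1{|\Gamma_v|}\le0$; again either $\overline P$ is finite and $\beta$ decreases by at least $1/|\overline P|$, or $\overline P$ is infinite, $\beta$ does not increase and $\iota$ increases by $1$. $\square$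

**Expansion.** Let $v\in T$, let $e,e'$ be edges at $v$ with either $e'=e$ or $e'\notin\Gamma_ve$, and let $C'\le\Gamma_v$ be finite with $\Gamma_e,\Gamma_{e'}\le C'$. For each coset $\gamma\in\Gamma/C'$ add a vertex $\gamma p$ and an edge $\gamma f$ from $\gamma v$ to $\gamma p$, and re-attach the ends of $\gamma e,\gamma e'$ at $\gamma v$ to $\gamma p$. This is well defined: the half-edges $(e,v)$ and $(e',v)$ have stabilizers $\Gamma_e,\Gamma_{e'}\le C'$, and they are equal or in different $\Gamma$-orbits. Collapsing the edges $\gamma f$, whose components are stars, gives back $T$; so the result is a tree, and $\Gamma$ acts on it without inversions. We have $\Gamma_p=\Gamma_f=C'$, other stabilizers are unchanged, and $Y_p$ may be any nonempty $C'$-invariant set. $\Gamma,\Phi$ and $\iota$ are unchanged, $\beta$ changes by $\frac1{|C'|}-\frac1{|C'|}=0$, and the number of edges grows by one. In the example with $a^{100}$ in Section 7 we made an expansion with $e'=e$ and $C'=\langle s\rangle$.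

## 10. Nearest geodesics and folding

**Step 6. Overlapping long edges can be shortened.** This step shows that if all edges are long and two of them fellow-travel for a long time, an expansion lowers $L$ by a definite amount.

In this section $\mathcal S$ is $\tau$-thick and all $\Phi(\Gamma_v)$ are quasiconvex. Put $Q=Q_\tau$ and
$$\alpha=Q+\delta,\quad C_1=2\alpha+3\delta,\quad s_1=C_1+2\delta+1,\quad b_0=|B(12\delta)|,\quad R_b=12\delta(b_0+1).$$
All $Y_v$ are $Q$-quasiconvex by Lemma 7.2(b).

**Definition 10.1 (nearest geodesic).** A *nearest geodesic* of $e=(v,w)$ from $v$ is a geodesic $\sigma:[0,\ell(e)]\to X$ with $\sigma(0)\in Y_v$ and $\sigma(\ell(e))\in Y_w$.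

*Example.* In the example with $a^{100}$ in Section 7, the nearest geodesics of $e$ from $v$ are the path from $1$ to $a^{100}$ and the path from $s$ to $sa^{100}$.

Since $\sigma$ realizes $d(Y_v,Y_w)$, we have $d(\sigma(s),Y_v)=s$, $\sigma(0)$ is a nearest point of $Y_v$ to $\sigma(s)$, and similarly for $Y_w$. Since $d(\cdot,Y_v)$ is $1$-Lipschitz, two points $\sigma(s),\sigma'(s')$ on nearest geodesics from the same $v$ satisfy $|s-s'|\le d(\sigma(s),\sigma'(s'))$. We call this *comparing distances to $Y_v$*.

**Lemma 10.2.** Let $\ell(e)>C_1$. If $\sigma,\sigma'$ are nearest geodesics of $e$ from $v$, then $d(\sigma(s),\sigma'(s))\le4\delta$ for $s_1\le s\le\ell(e)-s_1$.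

*Proof.* Let $\sigma=[y,z]$, $\sigma'=[y',z']$. If $d(y,y')>C_1$, then $(z|z')_y\le\alpha+2\delta$ by Fact 5.3, so $y$ is within $\alpha+3\delta$ of $[z,z']\subset N_Q(Y_w)$, and $\ell(e)=d(y,Y_w)\le\alpha+3\delta+Q\le C_1$, a contradiction. So $d(y,y')\le C_1$, and likewise $d(z,z')\le C_1$. For $s$ in the given range, $\sigma(s)$ has distance at least $s-C_1>2\delta$ from $[y,y']$ and at least $\ell(e)-s-C_1>2\delta$ from $[z,z']$. By slimness of the quadrilateral it is within $2\delta$ of some $\sigma'(s')$. Comparing distances to $Y_v$, $|s-s'|\le2\delta$. $\square$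

**Lemma 10.3.** Let $e\ne e'$ be edges of $T$ at $v$ with nearest geodesics $\sigma,\sigma'$ from $v$, let $\alpha+2\delta<S\le\min(\ell(e),\ell(e'))$, and suppose $(x|x')_{\sigma(0)}\ge S$ for some $x\in\sigma$, $x'\in\sigma'$. Then $d(\sigma(s),\sigma'(s))\le4\delta$ for $s_1\le s\le S$.

*Proof.* Put $y=\sigma(0)$, $y'=\sigma'(0)$; they are nearest points of $Y_v$ to $x,x'$. If $d(y,y')>C_1$, Fact 5.3 would give $(x|x')_y\le\alpha+2\delta<S$. So $d(y,y')\le C_1$. As $s\le S\le(x|x')_y$, thinness of the triangle $yxx'$ gives $c\in[y,x']$ with $d(y,c)=s$ and $d(c,\sigma(s))\le\delta$. Since $d(c,[y,y'])\ge s-C_1>\delta$, slimness of the triangle $yy'x'$ gives $d(c,\sigma'(s'))\le\delta$ for some $s'$. So $d(\sigma(s),\sigma'(s'))\le2\delta$; comparing distances to $Y_v$, $|s-s'|\le2\delta$. $\square$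

**Lemma 10.4 (fold).** In the situation of Lemma 10.3 let $S=2t$, $t\in\mathbb N$, $t>s_1+R_b+2\delta$, and suppose all edges have length at least $2S$. Then an expansion produces a structure with one more edge, the same $\Gamma,\Phi,\beta,\iota$, which is $\max(\tau,12\delta)$-thick, and with $L$ decreased by at least $\frac t{2M}-8\delta$.

*Proof.* For all edge lengths $\ell$ we have $\ell\ge2S$, so $S\le\ell-s_1$ and $\ell>C_1$; thus Lemma 10.2 applies for $s\in[s_1,S]$.

**The group to expand by.** *Case A:* $e'=\gamma e$ with $\gamma\in\Gamma_v\setminus\Gamma_e$. Put $\mathcal A=\Gamma_e\cup\{\gamma^{\pm1}\}$. *Case B:* $e'\notin\Gamma_ve$. Put $\mathcal A=\Gamma_e\cup\Gamma_{e'}$. Then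
$$d(\sigma(s),a\sigma(s))\le12\delta\qquad(a\in\mathcal A,\ s\in[s_1,S]). \tag{3}$$
For $a\in\Gamma_e$, $a\sigma$ is again a nearest geodesic of $e$ from $v$; use Lemma 10.2. For $a=\gamma^{\pm1}$: $\gamma\sigma$ and $\sigma'$ are both nearest geodesics of $e'$ from $v$, so $d(\sigma(s),\gamma\sigma(s))\le d(\sigma(s),\sigma'(s))+d(\sigma'(s),\gamma\sigma(s))\le8\delta$ by Lemmas 10.3 and 10.2. For $a\in\Gamma_{e'}$, each of $d(\sigma(s),\sigma'(s))$, $d(\sigma'(s),a\sigma'(s))$, $d(a\sigma'(s),a\sigma(s))$ is at most $4\delta$.

*Claim: $C':=\langle\mathcal A\rangle$ is finite, and all its elements move $q:=\sigma(t)\in G$ by at most $4\delta$.* Let $W_k$ be the set of products of at most $k$ elements of $\mathcal A$, $0\le k\le b_0+1$. By (3), $w\in W_k$ moves $\sigma(s_1)$ and $\sigma(S)$ by at most $12\delta k\le R_b$. As $t-s_1>R_b+2\delta$ and $S-t=t>R_b+2\delta$, the point $\sigma(t)$ is farther than $2\delta$ from the geodesics $[\sigma(s_1),w\sigma(s_1)]$ and $[\sigma(S),w\sigma(S)]$. Slimness of the quadrilateral formed by these, $\sigma|_{[s_1,S]}$ and $w\sigma|_{[s_1,S]}$ shows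 that $\sigma(t)$ is within $2\delta$ of some $w\sigma(s')$. Since $wY_v=Y_v$, comparing distances to $Y_v$ gives $|t-s'|\le2\delta$, hence $d(q,wq)\le4\delta$. Since $\Phi|_{\Gamma_v}$ is injective and $G$ acts freely on itself, $|W_k|\le|B(4\delta)|\le b_0$ for all $k\le b_0+1$. So the chain $W_0\subseteq W_1\subseteq\dots\subseteq W_{b_0+1}$ cannot be strictly increasing: $W_k=W_{k+1}$ for some $k\le b_0$. As $\mathcal A=\mathcal A^{-1}$, $C'=W_k$.

**The expansion.** Expand with $C'$, for $e$ alone in case A and for $e,e'$ in case B, and put $Y_p=C'q$. All points of $Y_p$ are within $4\delta$ of $q$ and form one orbit, so $(\Phi(C'),Y_p)$ is $12\delta$-thick. The new edge $f$ has length at most $d(Y_v,q)=t$ and weight $1/|C'|$. Write $e=(v,w)$, $e'=(v,w')$. Since there are no inversions, $(e,w)$ is not in the orbit of $(e,v)$, nor $(e',w')$ in that of $(e',v)$.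

*Case A.* Now $e$ joins $p$ to $w$ and has length at most $\ell(e)-t$. As $\gamma\in C'\setminus\Gamma_e$, $|C'|\ge2|\Gamma_e|$. So $L$ decreases by at least $t\big(\frac1{|\Gamma_e|}-\frac1{|C'|}\big)\ge\frac t{2|\Gamma_e|}\ge\frac t{2M}$.

*Case B, $e,e'$ in different $\Gamma$-orbits.* The other ends of $e,e'$ are not re-attached. The new lengths are at most $\ell(e)-t$ and, since $d(q,\sigma'(t))\le4\delta$, at most $\ell(e')-t+4\delta$. So $L$ decreases by at least $t\big(\frac1{|\Gamma_e|}+\frac1{|\Gamma_{e'}|}-\frac1{|C'|}\big)-4\delta\ge\frac tM-4\delta$.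

*Case B, $e,e'$ in the same $\Gamma$-orbit.* Let $\gamma_0e=e'$. As $e'\notin\Gamma_ve$, $\gamma_0\notin\Gamma_v$, so $\gamma_0w=v$ and $\gamma_0v=w'$. Thus $(e,w)=\gamma_0^{-1}(e',v)$ is also re-attached, and $e$ now joins $p$ to $\gamma_0^{-1}p$. The geodesic $\gamma_0^{-1}\sigma'$ is a nearest geodesic of $e$ from $w$. Comparing it by Lemma 10.2, applied from $w$, with $\sigma$ run backward, $d(\gamma_0^{-1}\sigma'(t),\sigma(\ell(e)-t))\le4\delta$. With $d(\gamma_0^{-1}q,\gamma_0^{-1}\sigma'(t))\le4\delta$ we get $d(q,\gamma_0^{-1}q)\le\ell(e)-2t+8\delta$. So $L$ decreases by at least $t\big(\frac2{|\Gamma_e|}-\frac1{|C'|}\big)-8\delta\ge\frac tM-8\delta$. $\square$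

## 11. A structure of minimal complexity and almost minimal length

**Step 7. Choosing constants and the structure.** This step produces a structure with boundedly many edges, all of them long, in which no two edges overlap for long. The difficulty is circular: edges are to be longer than a multiple of $S$; making them long requires trivial collapses, which increase $L$; and the increase must be beaten by a fold of size $S$. The remedy is a ladder of constants, one rung for each of the at most $E$ possible trivial collapses.

Given $\tau$, with $Q=Q_\tau$ and the constants of Section 10, put $\Lambda_0=0$ and for $i=0,\dots,E$ let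
$$t_i\in\mathbb N\ \text{ be the least integer with }\ t_i>\max\{s_1+R_b+2\delta,\ 2M(\Lambda_i+(E+1)M\tau^2+8\delta)\},$$
$$S_i=2t_i,\qquad D_{i+1}=2S_i+20\delta,\qquad\Lambda_{i+1}=\Lambda_i+2E(D_{i+1}+M\tau^2).$$
Put $\tau^+=\max(2\tau,D_1,\dots,D_{E+1})$, and let
$$\tau_0=12\delta,\qquad\tau_{j+1}=\tau_j^+,\qquad n(r)=|B(3\tau_N^2)|.$$
All these depend only on $r,G$. From now on $H$ is $n(r)$-locally quasiconvex. By Lemma 7.2(a), in a $\tau_j$-thick structure with $j\le N$ the groups $\Phi(\Gamma_v)$ are generated by at most $n(r)$ elements, so they are quasiconvex. Hence Section 10 applies to such structures.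

**The choice.** Consider pairs $(\mathcal S,j)$ where $\mathcal S$ has at most $E$ edges, $c(\mathcal S)=c_j$, and $\mathcal S$ is $\tau_j$-thick. Such pairs exist: the initial structure has $r\le E$ edges and is $\tau_0$-thick, hence $\tau_j$-thick for the $j$ with $c=c_j$. Choose $j$ such that $c_j$ is minimal among such pairs. Among all $\tau_j$-thick structures with at most $E$ edges and complexity $c_j$, choose $\mathcal S$ with $L(\mathcal S)=L_{\min}$ minimal; this is possible since $L\in\frac1m\mathbb Z_{\ge0}$. Write $\tau=\tau_j$.

**Removing short edges.** Start with $i=0$. If all edges have length at least $D_{i+1}$, stop; otherwise collapse an edge of length less than $D_{i+1}$ and replace $i$ by $i+1$. *Such a collapse is always trivial.* A nontrivial one would give a structure with at most $E$ edges, of complexity $c_{j'}<c_j$ by Lemma 9.1, so $j'\ge j+1$. It would be $\max(2\tau_j,D_{i+1})$-thick, hence $\tau_{j+1}$-thick, hence $\tau_{j'}$-thick. This contradicts the minimality of $c_j$.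

The number of edges drops each time, so the process stops for some $i\le E$. By the cost of a trivial collapse, it ends with a $\tau$-thick structure $\mathcal S^*$ of complexity $c_j$ with at most $E$ edges, $L(\mathcal S^*)\le L_{\min}+\Lambda_i$, and all edges of length at least $D:=D_{i+1}$. Put
$$S=S_i,\qquad t=t_i,\qquad D_0=S+10\delta,\qquad\text{so } D=2D_0.$$

**Lemma 11.1 (no overlap).** In $\mathcal S^*$, for edges $e\ne e'$ of $T$ at $v$, nearest geodesics $\sigma,\sigma'$ from $v$, and all $x\in\sigma$, $x'\in\sigma'$, we have $(x|x')_{\sigma(0)}<S$.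

*Proof.* Suppose not. Since $S>s_1>\alpha+2\delta$ and $D\ge2S$, Lemma 10.4 applies. It gives a structure with at most $E+1$ edges, still $\tau$-thick since $\tau\ge12\delta$. Normalize it by Lemma 8.2. We obtain a $\tau$-thick structure with at most $E$ edges, complexity $c_j$, and
$$L\le L_{\min}+\Lambda_i-\frac t{2M}+8\delta+(E+1)M\tau^2<L_{\min}$$
by the choice of $t=t_i$. This contradicts the choice of $L_{\min}$. $\square$

## 12. Branch points lie near the vertex sets

**Step 8. Proof of Proposition 6.4.** This step shows that paths in $T$ map to coarse geodesics, and concludes that every branch point of $H$ is boundedly close to $\bigcup_uY_u$. We work with $\mathcal S^*$; $Q,\alpha,\tau$ are as above. For each edge of $T$ fix one nearest geodesic.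

Consider a reduced edge path $v_0,e_1,v_1,\dots,e_n,v_n$ in $T$, with chosen geodesics $[a_i,b_i]$, $a_i\in Y_{v_{i-1}}$, $b_i\in Y_{v_i}$. Let $x\in Y_{v_0}$, $y\in Y_{v_n}$, and let $m_i\in[a_i,b_i]$ be at distance at least $D_0$ from $a_i$ and $b_i$; for instance, midpoints. Put $p_0=x$, $p_i=m_i$ for $1\le i\le n$, and $p_{n+1}=y$.

**Lemma 12.1.** (a) $(p_h|p_k)_{p_i}\le4\delta$ for $h<i<k$, $1\le i\le n$. (b) $d(m_i,Y_{v_i})\le d(m_i,m_k)+S$ for $1\le i<k\le n$. (c) Every geodesic $[x,y]$ lies in the $(9\delta+Q)$-neighborhood of $\bigcup_i[a_i,b_i]\cup\bigcup_iY_{v_i}$.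

*Proof.* (a) For $1\le i<n$ the edges $e_i\ne e_{i+1}$ meet at $v_i$, so Lemma 11.1 gives $(m_i|m_{i+1})_{b_i}<S$ and $(m_i|m_{i+1})_{a_{i+1}}<S$. By Fact 5.2, $(x|m_1)_{a_1}\le\alpha<S$ and $(y|m_n)_{b_n}\le\alpha<S$. Hence for $1\le i\le n$, by (1),
$$(b_i|p_{i+1})_{m_i}=d(m_i,b_i)-(m_i|p_{i+1})_{b_i}>D_0-S=10\delta,$$
and likewise $(a_i|p_{i-1})_{m_i}>10\delta$. By (2),
$$0=(a_i|b_i)_{m_i}\ge\min\{(a_i|p_{i-1})_{m_i},(p_{i-1}|p_{i+1})_{m_i},(p_{i+1}|b_i)_{m_i}\}-2\delta,$$
so $(p_{i-1}|p_{i+1})_{m_i}\le2\delta$. Moreover, for $1\le i<n$, $d(b_i,m_{i+1})\ge d(m_{i+1},Y_{v_i})=d(m_{i+1},a_{i+1})\ge D_0$, and $(m_i|m_{i+1})_{b_i}<S$ gives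
$$d(m_i,m_{i+1})\ge d(m_i,b_i)+D_0-2S=d(m_i,b_i)-S+10\delta\ge20\delta>7\delta. \tag{4}$$
Fact 5.1 with $a=2\delta$, applied to $p_h,p_{h+1},\dots,p_k$, gives (a); the inner segments are of the form $[m_i,m_{i+1}]$.

(b) Here $d(m_i,Y_{v_i})=d(m_i,b_i)$. For $k=i+1$ use (4). For $k>i+1$, (a) gives $d(m_i,m_k)\ge d(m_i,m_{i+1})+d(m_{i+1},m_k)-8\delta\ge d(m_i,m_{i+1})-8\delta$, and again (4) suffices.

(c) For $n=0$ this is quasiconvexity of $Y_{v_0}$. Let $n\ge1$ and let $m_i$ be the midpoints. By (a) and (1) there are $m_i'\in[x,y]$ with $d(m_i,m_i')\le5\delta$ for $1\le i\le n$; put $m_0'=x$, $m_{n+1}'=y$. The subsegments of $[x,y]$ between $m_i'$ and $m_{i+1}'$, $0\le i\le n$, have a connected union containing $x$ and $y$, so they cover $[x,y]$, whatever the order of the $m_i'$. In the quadrilateral $m_i',p_i,p_{i+1},m_{i+1}'$ the sides $[m_i',p_i]$ and $[p_{i+1},m_{i+1}']$ have length at most $5\delta$, so by slimness each subsegment lies in $N_{7\delta}([p_i,p_{i+1}])$.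

For $1\le i<n$, $[p_i,p_{i+1}]$ lies in the $2\delta$-neighborhood of $[m_i,b_i]\cup[b_i,a_{i+1}]\cup[a_{i+1},m_{i+1}]$, and $[b_i,a_{i+1}]\subset N_Q(Y_{v_i})$. For $i=0$, $[x,m_1]$ lies in the $\delta$-neighborhood of $[x,a_1]\cup[a_1,m_1]$ with $[x,a_1]\subset N_Q(Y_{v_0})$. For $i=n$, $[m_n,y]$ lies in the $\delta$-neighborhood of $[m_n,b_n]\cup[b_n,y]$ with $[b_n,y]\subset N_Q(Y_{v_n})$. $\square$

**Proof of Proposition 6.4.** Let $g\in\mathrm{Br}(H)$, with finite set $A$.

*Moving the three points into the sets $Y_u$.* Fix a vertex $v_*$ of $T$ and $y_0\in Y_{v_*}$. For $n$ large take $x_i=h_i\alpha_i\in HA$ ($h_i\in H$, $\alpha_i\in A$, $i=1,2,3$) with $d(g,x_i)\ge n$ and $(x_i|x_j)_g\le R$. Put $x_i'=h_iy_0$. The distance $d(x_i,x_i')=|\alpha_i^{-1}y_0|$ is bounded independently of $n$, so $(x_i|x_i')_g\ge d(g,x_i)-d(x_i,x_i')>R+2\delta$ when $n$ is large. From $(x_i|x_j)_g\ge\min\{(x_i|x_i')_g,(x_i'|x_j')_g,(x_j'|x_j)_g\}-2\delta$ we get $(x_i'|x_j')_g\le R+2\delta$, so $d(g,[x_i',x_j'])\le R+3\delta$.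

Choose $\gamma_i$ with $\Phi(\gamma_i)=h_i$ and put $v_i=\gamma_iv_*$; then $x_i'\in Y_{v_i}$. Let $A_3=R+12\delta+Q$. By Lemma 12.1(c), for each pair $i\ne j$, $g$ is within $A_3$ of some $Y_u$, or within $A_3$ of a point $q_{ij}$ of the chosen geodesic of an edge $e_{ij}$ on the path from $v_i$ to $v_j$.

*Using the tripod in $T$.* If the first alternative occurs for some pair, $d(g,\bigcup_uY_u)\le A_3$. Otherwise consider the tripod in $T$ spanned by $v_1,v_2,v_3$, with legs $I_1,I_2,I_3$ from the median to $v_1,v_2,v_3$. The legs have no common edges, and $e_{ij}\in I_i\cup I_j$. The edges $e_{12},e_{23},e_{13}$ cannot all lie in one leg, since $I_1$ does not contain $e_{23}$, $I_2$ does not contain $e_{13}$, and $I_3$ does not contain $e_{12}$. So two of them, say $e\ne e'$, lie in different legs $I_i,I_j$, and both are on the reduced path from $v_i$ to $v_j$. The corresponding points $q,q'$ satisfy $d(q,q')\le2A_3$.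

If $q$ or $q'$ is within $D_0$ of an end of its geodesic, then $d(g,\bigcup_uY_u)\le A_3+D_0$. Otherwise apply Lemma 12.1(b) to this path, with $q,q'$ as the points on $e,e'$ and midpoints on the other edges. It gives $d(g,\bigcup_uY_u)\le A_3+2A_3+S$. In all cases
$$d\Big(g,\bigcup_uY_u\Big)\le A_4:=3A_3+D_0.$$

*Counting.* The graph $\Gamma\backslash T$ has at most $E+1$ vertices, $\Phi$ is surjective, and each $Y_v$ has at most $\tau$ $\Phi(\Gamma_v)$-orbits; so $\bigcup_uY_u$ consists of at most $(E+1)\tau$ $H$-orbits. Every $g\in\mathrm{Br}(H)$ is of the form $g=zx$ with $z\in\bigcup_uY_u$ and $x\in B(A_4)$, so $\mathrm{Br}(H)$ has at most $(E+1)\tau|B(A_4)|$ $H$-orbits. The constants $\tau,Q,S,D_0$ take finitely many values, determined by $r$, $G$ and the indices $j\le N$, $i\le E$. Let $k(r)$ be the maximum of the resulting bounds. This proves Proposition 6.4, and with Section 6 also Theorems 1 and 2. $\blacksquare$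

## 13. Fibered 3-manifold groups: local quasiconvexity is needed on both sides

**Proof of Proposition 3.** The purpose is to find a pair where only one of the two subgroups is locally quasiconvex and the rank of the intersection is unbounded.

Let $G=F\rtimes\langle t\rangle$ be the fundamental group of a closed hyperbolic $3$-manifold fibering over the circle, where the fiber is a closed surface of genus $\mathfrak g\ge2$ and $F$ is the fiber group; these exist by Thurston. $G$ is torsion-free hyperbolic.

*The subgroup $H_2$.* Let $1\ne f\in F$. No nontrivial powers of $f$ and $t$ coincide, since nontrivial powers of $t$ map nontrivially to $G/F=\mathbb Z$ and powers of $f$ map to $0$. In a torsion-free hyperbolic group, sufficiently high powers of two infinite-order elements without common nontrivial powers freely generate a quasiconvex free subgroup (Gromov). So for some $m_0\ge1$ the elements $f^{m_0},t^{m_0}$ freely generate a quasiconvex free subgroup $H_2$ of rank $2$. Finitely generated subgroups of a free group are undistorted in it, and $H_2$ is undistorted in $G$; so finitely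 generated subgroups of $H_2$ are undistorted, hence quasiconvex, in $G$. That is, $H_2$ is locally quasiconvex.

*The subgroups $H^{(n)}$.* Let $H^{(n)}=F\rtimes\langle t^{m_0n}\rangle$. It has finite index in $G$, so it is quasiconvex, and its rank is at most $2\mathfrak g+1$.

*The intersection.* The image of $H_2$ in $G/F=\mathbb Z$ is $m_0\mathbb Z$, and $H^{(n)}$ is the preimage of $m_0n\mathbb Z$. So $H^{(n)}\cap H_2$ is the kernel of the surjection $H_2\to m_0\mathbb Z/m_0n\mathbb Z$ induced by $G\to G/F=\mathbb Z$. It has index $n$ in the free group $H_2$ of rank $2$, so its rank is $n+1$. $\square$
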